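# Thin Euclidean annuli and the dimensions of a measure

## A circular arc seen from nearby points

Take the arc $Y=\{(\cos\varphi,\sin\varphi):|\varphi|\le 0.1\}$ of the unit circle in the plane. From the origin, every point of $Y$ is at distance exactly $1$. Let us move the observer a little and see how much the distances to $Y$ spread.

From $x=(0.1,0)$ we have $|x-y|^2=1.01-0.2\cos\varphi$, which runs over $[0.81,\,0.8110]$. The distances lie in $[0.9,\,0.9006]$, so an annulus centered at $x$ of thickness $0.0006$ contains all of $Y$. From $x=(0,0.1)$ we have $|x-y|^2=1.01-0.2\sin\varphi$, and the distances run from about $0.9950$ to about $1.0149$. The thickness needed is now almost $0.02$, more than thirty times larger. In general, with $y_0=(1,0)$ and $|\varphi|\le\varphi_0$,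
$$|x-y|^2-|x-y_0|^2=2x_1(1-\cos\varphi)-2x_2\sin\varphi ,\qquad \big||x-y|^2-|x-y_0|^2\big|\le |x_1|\varphi_0^2+2|x_2|\varphi_0 .$$
For a tolerance of order $t$ we may let $x_1$ be as large as about $t/\varphi_0^2$, but $x_2$ only as large as about $t/\varphi_0$. The good observers fill an elongated box.

Repeat the experiment with the norm $\|\cdot\|_\infty$, with $Y$ the segment $\{1\}\times[-0.1,0.1]$. If $x\in[-0.4,0.4]^2$ and $y\in Y$, then $|y_1-x_1|\ge0.6$ and $|y_2-x_2|\le0.5$, so $\|x-y\|_\infty=1-x_1$ for every $y\in Y$. A whole square of observers sees $Y$ inside an annulus of thickness zero.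

So flat spheres make it easy for many centers to have a very thin annulus that carries a lot of mass, and round spheres resist. How thin can such annuli be, for almost every center and at arbitrarily small scales, when the spheres are round and the dimensions of the measure are prescribed?

## Annuli that carry a fixed share of a ball

Throughout $d\ge2$, $|\cdot|=\|\cdot\|_2$ on $\mathbb R^d$, and $B(x,r)$ is the closed ball. All measures called $\mu$ are Radon probability measures without atoms.

**Definition 1 (dimensions).** The lower and upper dimensions of $\mu$ are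
$$\underline{\dim}(\mu)=\operatorname*{ess\,inf}_{x\sim\mu}\liminf_{r\to0}\frac{\log\mu(B(x,r))}{\log r},\qquad \overline{\dim}(\mu)=\operatorname*{ess\,sup}_{x\sim\mu}\limsup_{r\to0}\frac{\log\mu(B(x,r))}{\log r}.$$

For example, let $\mu$ be half of normalized length on a segment plus half of normalized area on a square disjoint from it, in the plane. Both local limits are $1$ at almost every point of the segment and $2$ at almost every point of the square, so the two dimensions are $1$ and $2$.

**Definition 2 (annuli).** For $0<r<1$ and $\delta\ge1$ let $A(x,r,\delta)=B(x,r)\setminus B(x,r-r^\delta)$. For $\eta\in(0,1)$, the property $P_\mu(x,r,\delta,\eta)$ is $\mu(A(x,r,\delta))\ge\eta\,\mu(B(x,r))$, and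
$$E_\mu(\delta,\eta)=\{x:\ P_\mu(x,r_n,\delta,\eta)\text{ holds for a sequence }(r_n)\to0\}.$$

Two cases can be done at once. If $\delta=1$, then $A(x,r,1)=B(x,r)\setminus\{x\}$, and since there are no atoms, every $x$ in the support lies in $E_\mu(1,\eta)$. If $\mu$ is Lebesgue measure on $[0,1]^d$, $\delta>1$ and $x$ is interior, then for small $r$
$$\frac{\mu(A(x,r,\delta))}{\mu(B(x,r))}=1-(1-r^{\delta-1})^d\to0 ,$$
so $\mu(E_\mu(\delta,\eta))=0$. Also $E_\mu(\delta',\eta)\subset E_\mu(\delta,\eta)$ when $\delta'\ge\delta$, since the annuli get thinner.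

**Definition 3 (threshold).** For $0<\underline d\le\overline d\le d$, $\delta(\overline d,\underline d)$ is the smallest $\delta\ge1$ such that $\mu(E_\mu(\delta',\eta))=0$ for every $\mu$ supported in $[0,1]^d$ with $\underline{\dim}(\mu)=\underline d$ and $\overline{\dim}(\mu)=\overline d$, every $\delta'>\delta$ and every $\eta\in(0,1)$.

(The set of admissible $\delta$ is closed upward and contains its infimum, so a smallest one exists as soon as one exists.) From now on $a=\underline d$ and $b=\overline d$. It is known that, for any norm, $a>d-1$ implies $\mu(E_\mu(\delta,\eta))=0$ for every $\delta>\frac{b-(d-1)}{a-(d-1)}$, and that for annuli defined by $\|\cdot\|_\infty$ this is optimal. The question, from Buczolich and Seuret, "Measures, annuli and dimensions", arXiv:2111.09379 (2021), is whether the Euclidean threshold is strictly smaller. It is, and its value can be computed. Put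
$$\Delta(a)=a^2+a-(d-1),\qquad \delta^*(b,a)=1+\frac{(a+d)(b-a)}{\Delta(a)}=\frac{(a+d)b-(d-1)(a+1)}{a^2+a-(d-1)} .$$
The two forms agree because $\Delta(a)-a(a+d)=-(d-1)(a+1)$.

**Theorem A.** If $d-1<a<b\le d$, then $\delta(b,a)<\dfrac{b-(d-1)}{a-(d-1)}$.

**Theorem B.** If $d-1\le a\le b\le d$, then $\delta(b,a)=\delta^*(b,a)$. Moreover $\delta(b,a)\le\delta^*(b,a)$ whenever $d-2<a\le b\le d$ and $\Delta(a)>0$ (for $d\ge3$: for all $a>d-2$).

**Theorem C.** For $d=2$: $\delta(b,a)=\dfrac{3b}a-2$ if $0<a\le1$, $a\le b\le 2$, and $\delta(b,a)=\dfrac{(a+2)b-(a+1)}{a^2+a-1}$ if $1\le a\le b\le2$.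

In the sharp cases with $a<b$ (that is, $d-1\le a<b\le d$, and $d=2$ with $0<a<b\le2$) we also construct $\mu$ on $[0,1]^d$ such that every point of the support has lower local dimension $a$ and upper local dimension $b$, and $\mu(E_\mu(\delta',\eta))=1$ for all $\eta\in(0,1)$ and all $1\le\delta'<\delta(b,a)$.

The parenthesis in Theorem B holds because $\Delta(d-2)=(d-1)(d-3)\ge0$ for $d\ge3$ and $\Delta$ increases on $[0,\infty)$. Theorem B implies Theorem A again: $(a+d)(a-d+1)=a^2+a-d(d-1)<\Delta(a)$, so $\delta^*(b,a)-1<\frac{b-a}{a-(d-1)}$. A numerical case to keep in mind is $d=2$, $a=\frac32$, $b=2$: the known bound is $2$, and $\delta^*=\frac{18}{11}=1.636\ldots$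

**Textbook facts.** We shall use the following.

- Density theorem for Radon measures on $\mathbb R^d$ (Besicovitch; Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Cor. 2.14): if $K$ is Borel, then $\mu(B(x,h)\setminus K)/\mu(B(x,h))\to0$ as $h\to0$ for $\mu$-a.e. $x\in K$.
- Surface area is monotone on convex bodies: if $K_1\subset K_2$, then $K_1$ has surface area at most that of $K_2$.
- For a convex body $L$, $\mathrm{vol}(L-L)\ge2^d\mathrm{vol}(L)$ (Brunn–Minkowski).
- Blaschke–Santaló inequality: for a convex body $K=-K$ with polar $K^\circ=\{v:v\cdot h\le1\ \forall h\in K\}$, $\mathrm{vol}(K)\,\mathrm{vol}(K^\circ)\le\mathrm{vol}(B(0,1))^2$. For instance, if $K=\prod[-l_j,l_j]$, then $K^\circ=\{\sum l_j|v_j|\le1\}$ and the product is $4^d/d!$; for $d=2$ it is $8\le\pi^2$. A body long in one direction has a polar that is short in that direction.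
- A subset of a set $S$ is called $h$-separated if its distinct points are at distance at least $h$. If it is maximal, the balls of radius $h$ about its points cover $S$, while the balls of radius $h/2$ have disjoint interiors. So a volume bound for a neighborhood of $S$ bounds the number of covering balls.

$C,c>0$ denote constants that may change from line to line. They may depend on $d,\eta,\delta,\mu,a',b'$ but not on the scale $n$. All proofs of $\mu(E)=0$ start from positive outer measure $\mu^*(E)>0$, so no measurability of $E$ is needed.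

## One center, one annulus

Here is the first thing to try: cover the annulus by balls as small as its thickness.

Let $\mu$ have dimensions $a>0$ and $b$, let $0<a'<a$, $b'>b$, $\delta>1$, and suppose $\mu^*(E)>0$, where $E=E_\mu(\delta,\eta)$.

**Uniform bounds on a large set.** For $\mu$-a.e. $x$ we have $h^{b'}\le\mu(B(x,h))\le h^{a'}$ for all small $h$. The set of $x$ where this holds for all $0<h<\rho$ is Borel: since $h\mapsto\mu(B(x,h))$ is right-continuous, rational $h$ suffice, and $x\mapsto\mu(B(x,h))$ is upper semicontinuous. These sets increase to a set of full measure as $\rho\to0$. So there are $\rho_0>0$ and a Borel set $K$ with $\mu(\mathbb R^d\setminus K)<\mu^*(E)$ and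
$$h^{b'}\le\mu(B(x,h))\le h^{a'}\qquad(x\in K,\ 0<h<\rho_0).\tag{1}$$
Then $\mu^*(E\cap K)>0$. Let $\nu=\mu|_K$. Then
$$\nu(B(z,h))\le(2h)^{a'}\qquad(z\in\mathbb R^d,\ 0<h<\rho_0/2).\tag{2}$$
Indeed, if $\nu(B(z,h))>0$, pick $x\in K\cap B(z,h)$ and use $B(z,h)\subset B(x,2h)$ with (1). By the density theorem, at $\mu$-a.e. $x\in K$ we have $\mu(B(x,h)\setminus K)\le\frac\eta2\mu(B(x,h))$ for small $h$. At such $x\in E\cap K$ this gives, for all small $h$ and all small $r$ with $P_\mu(x,r,\delta,\eta)$,
$$\nu(B(x,h))\ge\tfrac12h^{b'},\qquad \nu(A(x,r,\delta))\ge\eta\mu(B(x,r))-\tfrac\eta2\mu(B(x,r))=\tfrac\eta2\mu(B(x,r)).\tag{3}$$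

**The covering bound.** Let $\tau=r^\delta$. The balls of radius $\tau/2$ about a maximal $\tau$-separated subset of $A(x,r,\delta)$ lie in an annulus of volume at most $Cr^{d-1}\tau$, so $A(x,r,\delta)$ is covered by $C(r/\tau)^{d-1}$ balls of radius $\tau$. With (1), (2), (3),
$$\tfrac\eta2r^{b'}\le\nu(A(x,r,\delta))\le C(r/\tau)^{d-1}\tau^{a'}=Cr^{(d-1)+\delta(a'-(d-1))} .$$
Let $r\to0$: $b'\ge(d-1)+\delta(a'-(d-1))$. If $a>d-1$, letting $a'\to a$ and $b'\to b$ gives $\delta\le\frac{b-(d-1)}{a-(d-1)}$. This is the known bound.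

**Where it stops.** For one center the covering bound cannot be improved from (2) alone. Let $d-1\le a'\le d$ and give the annulus $\{R-\tau\le|y|\le R\}$, with $\tau\le R/2$, the density $\tau^{a'-d}$. A ball of radius $h\le\tau$ has mass at most $C\tau^{a'-d}h^d\le Ch^{a'}$. A ball of radius $h\ge\tau$ meets each sphere $\partial B(0,s)$ in area at most $Ch^{d-1}$ (the proof of Lemma 2(b) below recalls why), so its mass is at most $C\tau^{a'-d+1}h^{d-1}\le Ch^{a'}$. The whole annulus has mass comparable to $(R/\tau)^{d-1}\tau^{a'}$. So all that remains to exploit is that $\mu$-many centers $x$ have such an annulus. The arc in the first section says what to expect: two round annuli with different centers overlap little.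

## Many centers at one scale

The purpose of the next lemma is to find one scale, one center $x$ and many centers $x'$ such that the annuli of $x$ and $x'$ share almost all the mass available, up to powers of $n$. Since $R=2^{-n}$, powers of $n$ are negligible against powers of $R$.

For $\tau>0$ and $k\in\mathbb N_0$ let $\mathrm{Ann}_k(x)=\{y:k\tau\le|y-x|\le(k+2)\tau\}$.

**Lemma 1.** Let $\mu$ have dimensions $a>0$ and $b$, let $0<a'<a$, $b'>b$, $\delta>1$, $\eta\in(0,1)$, and suppose $\mu^*(E_\mu(\delta,\eta))>0$. Let $\nu$, $\rho_0$ be as above, so that (2) holds. There is $C$ such that for infinitely many $n$, with $R=2^{-n}$ and $\tau=R^\delta$, there are $M>0$, a point $x$, a Borel set $X'\subset B(x,R/2)$, and integers $k(x)$, $k(x')$ for $x'\in X'$ (Borel in $x'$), all with $(k(\cdot)+2)\tau\le2R$, such that with $\tilde A_{x'}=\mathrm{Ann}_{k(x')}(x')$ and $Z_{x'}=\tilde A_x\cap\tilde A_{x'}$: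

1. $C^{-1}n^{-2}R^{b'}\le M\le(2R)^{a'}$ and $\nu(\tilde A_x)\le Cn^2M$;
2. $\nu(X')\ge C^{-1}n^{-6}M$;
3. $\nu(Z_{x'})\ge C^{-1}n^{-2}M$ for all $x'\in X'$.

**Step 1: discretize the scales.** We replace the radii $r$ by dyadic scales and the annuli by those of a fixed family. Let $X_n$ be the set of $x\in K$ such that $\nu(B(x,R/2))\ge\frac12(R/2)^{b'}$ and, for some $k\ge0$ with $(k+2)\tau\le2R$, $\nu(\mathrm{Ann}_k(x))\ge\frac\eta2\nu(B(x,R/2))$. Let $k(x)$ be the least such $k$. Measures of closed balls and of closed annuli are upper semicontinuous in $x$, so $X_n$ and $k(\cdot)$ are Borel.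

Almost every $x\in E\cap K$ lies in infinitely many $X_n$. Indeed, take $x$ as in (3), let $r$ be small with $P_\mu(x,r,\delta,\eta)$, and let $2^{-n-1}\le r<2^{-n}=R$. By (3), $\nu(A(x,r,\delta))\ge\frac\eta2\mu(B(x,r))\ge\frac\eta2\nu(B(x,R/2))$ and $\nu(B(x,R/2))\ge\frac12(R/2)^{b'}$. With $k=\lfloor(r-r^\delta)/\tau\rfloor$ we have $k\tau\le r-r^\delta$ and $r\le(k+1)\tau+r^\delta\le(k+2)\tau$, so $A(x,r,\delta)\subset\mathrm{Ann}_k(x)$. Finally $(k+2)\tau\le R+2\tau\le2R$ for $n$ large. So $x\in X_n$.

Hence $\nu(\limsup X_n)\ge\mu^*(E\cap K)>0$. By Borel–Cantelli $\sum\nu(X_n)=\infty$, so $\nu(X_n)\ge n^{-2}$ for infinitely many $n$. Fix such a large $n$.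

**Step 2: localize to one cube.** We want a cube whose neighborhood is not much heavier than the cube, and in which $X_n$ has a good share. Partition $\mathbb R^d$ into half-open grid cubes $Q$ of diameter $R/2$. Let $Q^*$ be the ball with the center of $Q$ and radius $4R$; the $Q^*$ have overlap at most some $C_d$. Call $Q$ *bad* if $\nu(Q)<\frac1{4C_d}n^{-2}\nu(Q^*)$ and *light* if $\nu(X_n\cap Q)<\frac14n^{-2}\nu(Q)$. The bad cubes carry total mass at most $\frac1{4C_d}n^{-2}\sum_Q\nu(Q^*)\le\frac14n^{-2}$, and $X_n$ has mass at most $\frac14n^{-2}$ in light cubes. Since $\nu(X_n)\ge n^{-2}$, some $Q$ is neither bad nor light and has $\nu(X_n\cap Q)>0$.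

Put $M=\nu(Q)$ and $X=X_n\cap Q$. Then $\nu(Q^*)\le Cn^2M$ and $\nu(X)\ge\frac14n^{-2}M$. For $x\in X$ we have $Q\subset B(x,R/2)\subset Q^*$ and $\tilde A_x\subset B(x,2R)\subset Q^*$. Hence $M\le\nu(B(x,R/2))\le R^{a'}$ by (2), $M\ge cn^{-2}\nu(Q^*)\ge cn^{-2}\nu(B(x,R/2))\ge cn^{-2}R^{b'}$, and $\nu(\tilde A_x)\ge\frac\eta2\nu(B(x,R/2))\ge\frac\eta2M$. This gives item 1 for every choice of $x\in X$.

**Step 3: two annuli typically overlap.** Many sets of mass at least $\frac\eta2M$ inside a set of mass at most $Cn^2M$ must overlap on average. By Fubini and Cauchy–Schwarz,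
$$\iint_{X^2}\nu(\tilde A_x\cap\tilde A_{x'})\,d\nu(x)\,d\nu(x')=\int_{Q^*}\nu\{x\in X:y\in\tilde A_x\}^2\,d\nu(y)\ge\frac{\big(\int_X\nu(\tilde A_x)\,d\nu(x)\big)^2}{\nu(Q^*)}\ge\frac{(\frac\eta2M\nu(X))^2}{Cn^2M}=c_1n^{-2}M\nu(X)^2 .$$
Choose $x\in X$ with $\int_X\nu(Z_{x'})\,d\nu(x')\ge c_1n^{-2}M\nu(X)$ and let $X'=\{x'\in X:\nu(Z_{x'})\ge\frac{c_1}2n^{-2}M\}$. Since $\nu(Z_{x'})\le Cn^2M$, we get $\frac{c_1}2n^{-2}M\nu(X)\le Cn^2M\nu(X')$, so $\nu(X')\ge cn^{-4}\nu(X)\ge cn^{-6}M$. Finally $X'\subset Q\subset B(x,R/2)$. $\square$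

## Two annuli with different centers

We now turn the picture of the arc into estimates. Part (a) says that the displacement of the centers is nearly orthogonal to every chord of the intersection. Part (c) says that the intersection is small when the displacement is not tiny.

**Lemma 2.** In the situation of Lemma 1, translate so that $x=0$. Let $x'\in X'$, $v=x'$, $\sigma=|v|$.

(a) For $y,z\in Z_{x'}$: $|v\cdot(y-z)|\le8R\tau$.

(b) For $h\ge\tau$ and any $z$, $\tilde A_0\cap B(z,h)$ is covered by $C(h/\tau)^{d-1}$ balls of radius $\tau$.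

(c) If $\sigma\ge\tau$, then $Z_{x'}$ is covered by $C(R/\tau)^{d-1}(\tau/\sigma)^{1/2}$ balls of radius $\tau$. If moreover $d=2$, then $Z_{x'}$ is contained in $4$ balls of radius $CR(\tau/\sigma)^{1/2}$.

*Proof.* (a) We have $2v\cdot(y-z)=(|y|^2-|z|^2)-(|y-v|^2-|z-v|^2)$. Each bracket is, for the corresponding $k$, at most $((k+2)^2-k^2)\tau^2\le4(k+2)\tau\cdot\tau\le8R\tau$ in absolute value.

(b) Write $k=k(0)$. The balls of radius $\tau/2$ about a maximal $\tau$-separated subset have disjoint interiors and lie in $\{|y|\in[(k-1)\tau,(k+3)\tau]\}\cap B(z,2h)$. The part of a sphere $\partial B(0,s)$ in $B(z,2h)$ belongs to the boundary of the convex set $B(0,s)\cap B(z,2h)$, so by monotonicity of surface area it has area at most $Ch^{d-1}$. Integrating over $s$, the volume is at most $C\tau h^{d-1}$. Divide by $c\tau^d$.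

(c) Let $e=v/\sigma$ and $y_1=y\cdot e$. By (a), $y_1$ stays in an interval of length $8R\tau/\sigma$ for $y\in Z_{x'}$. Recall $\sigma\le R/2$.

*Case $d=2$.* Let $y,z\in Z_{x'}$ lie in the same closed quadrant with respect to $(e,e^\perp)$. Then $|y_1-z_1|\le8R\tau/\sigma\le8R(\tau/\sigma)^{1/2}$. Since $y_2,z_2$ have the same sign, $|y_2-z_2|\le|y_2+z_2|$ and
$$|y_2-z_2|^2\le|y_2^2-z_2^2|\le8R\tau+|y_1^2-z_1^2|\le8R\tau+4R\cdot\frac{8R\tau}\sigma\le C\frac{R^2\tau}\sigma .$$
So each of the four pieces of $Z_{x'}$ has diameter at most $CR(\tau/\sigma)^{1/2}$, which is the second claim. For the first, apply (b) with $h=CR(\tau/\sigma)^{1/2}$, which (with $C\ge1$) is at least $(R\tau)^{1/2}\ge\tau$.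

*Case $d\ge3$.* The balls of radius $\tau/2$ about a maximal $\tau$-separated subset of $Z_{x'}$ lie in the set where $y_1$ is in an interval of length $8R\tau/\sigma+\tau\le CR\tau/\sigma$ and $|y|\in[(k-1)\tau,(k+3)\tau]$. For fixed $y_1$, the remaining coordinate vector $y'\in\mathbb R^{d-1}$ has $|y'|\le3R$, and $|y'|^2$ lies in an interval of length at most $CR\tau$. Such $y'$ form a set of $(d-1)$-volume at most $C\int q^{d-3}\,d(q^2)\le CR^{d-3}\cdot R\tau$. The total volume is at most $C\frac{R\tau}\sigma R^{d-2}\tau$, so the number of balls is at most $C(R/\tau)^{d-1}\tau/\sigma\le C(R/\tau)^{d-1}(\tau/\sigma)^{1/2}$. $\square$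

## The strict inequality for $\underline d>d-1$

*Proof of Theorem A.* Let $d-1<a<b\le d$ and $f=\frac{b-(d-1)}{a-(d-1)}$. The plan: either the centers $x'$ cluster in a ball only slightly larger than $\tau$, and then the mass of that ball is too small; or some $x'$ is farther away, and then Lemma 2(c) improves the covering bound by a power of $R$.

**Step 1: the constants.** The function $c\mapsto\frac{b-c}{a-c}=1+\frac{b-a}{a-c}$ is strictly increasing on $[0,a)$, so $b/a<f$. Fix $\gamma\in(0,1)$ with $\gamma+b/a<f$ and put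
$$\delta_1=\max\Big(\gamma+\frac ba,\ \frac{b-(d-1)-\gamma/2}{a-(d-1)}\Big),\qquad 1<\delta_1<f .$$
We show $\mu(E_\mu(\delta,\eta))=0$ for every $\mu$ with dimensions $a,b$, every $\delta>\delta_1$ and every $\eta$; then $\delta(b,a)\le\delta_1<f$. Suppose not, let $d-1<a'<a$, $b'>b$, and apply Lemma 1.

**Step 2: clustered centers.** Suppose all $x'\in X'$ satisfy $|x'-x|\le\tau R^{-\gamma}$. By Lemma 1 and (2) (note $\delta-\gamma>0$, so the radius is small),
$$cn^{-6}M\le\nu(B(x,\tau R^{-\gamma}))\le CR^{(\delta-\gamma)a'},\qquad\text{so}\qquad R^{b'}\le Cn^2M\le Cn^8R^{(\delta-\gamma)a'} .$$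

**Step 3: a distant center.** Otherwise some $x'\in X'$ has $\sigma=|x'-x|>\tau R^{-\gamma}\ge\tau$, so $(\tau/\sigma)^{1/2}\le R^{\gamma/2}$. By Lemma 2(c) and (2),
$$cn^{-2}M\le\nu(Z_{x'})\le C(R/\tau)^{d-1}R^{\gamma/2}\tau^{a'},\qquad\text{so}\qquad R^{b'}\le Cn^4R^{(d-1)+\gamma/2+\delta(a'-(d-1))} .$$

**Step 4: exponents.** One of the two cases occurs for infinitely many $n$. Letting $n\to\infty$ along it, $\delta\le\gamma+\frac{b'}{a'}$ or $\delta\le\frac{b'-(d-1)-\gamma/2}{a'-(d-1)}$. Letting $a'\to a$ and $b'\to b$ gives $\delta\le\delta_1$, a contradiction. $\blacksquare$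

## Plane measures of lower dimension at most one

In the plane with $a\le1$ the same comparison of two annuli, used with the best threshold for $\sigma$, already gives the value in Theorem C.

**Proposition 1.** Let $d=2$ and $0<a\le1$, $a\le b\le2$. Then $\delta(b,a)\le\frac{3b}a-2$.

*Proof.* Let $\delta>3b/a-2$ and choose $0<a'<a$, $b'>b$ with $\delta>3b'/a'-2$; the right side exceeds $1$. Suppose $\mu^*(E_\mu(\delta,\eta))>0$ and use Lemma 1 with $x=0$. We bound the distance $\sigma$ of every $x'\in X'$ from $0$, and then the mass of $X'$. If $\sigma\ge\tau$, Lemma 2(c) and (2) give $cn^{-2}M\le C(R(\tau/\sigma)^{1/2})^{a'}$, that is,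
$$\sigma\le\sigma_*:=CR^2\tau\,(n^2/M)^{2/a'} .$$
If $\sigma<\tau$ this also holds after enlarging $C$, since $M\le(2R)^{a'}$ gives $R^2M^{-2/a'}\ge\frac14$. So $X'\subset B(0,\min(\sigma_*,R/2))$ and
$$cn^{-6}M\le\nu\big(B(0,\min(\sigma_*,R/2))\big)\le(2\sigma_*)^{a'}\le C(R^2\tau)^{a'}n^4M^{-2} .$$
Hence $M^3\le Cn^{10}R^{(2+\delta)a'}$. With $M\ge cn^{-2}R^{b'}$ and $n\to\infty$, $3b'\ge(2+\delta)a'$, a contradiction. $\square$

**What pairs lose when $a>1$.** Take $d=2$, $a=\frac32$, $b=2$ and ignore factors $R^{\pm\text{small}}$. The mass of $X'$ forces some $\sigma\ge R^{b/a}=R^{4/3}$. Lemma 2(c) then gives $b\ge1+\delta(a-1)+\frac12(\delta-\frac ba)$, that is $2\ge\frac13+\delta$, so $\delta\le\frac53$. This is larger than $\frac{18}{11}$. The loss is in the bound $\nu(X')\le C\sigma^{a'}$: in the arc example the good observers fill a box of length $s$ and width $w\ll s$, and such a box is covered by about $s/w$ balls of radius $w$. It has mass at most about $(s/w)w^a$, which is smaller than $s^a$ exactly when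 $a>1$. To use this, we must find the shape of the set of centers, not only its diameter.

## A box facing a cap: where the exponent comes from

Let us compute with the configuration of the arc, in dimension $d$, at scale $R$ with tolerance $\tau=R^\delta$. Let $Y$ be a spherical cap of radius $\asymp R$, width $\rho=R^{1+\kappa}$ and thickness $\tau$. Its chords have length up to $\rho$ across the axis and up to $\rho^2/R$ along the axis. Lemma 2(a) allows centers in a box of length $s$ along the axis and width $w$ across it, with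
$$s=\frac{R\tau}{\rho^2/R}=R^{\delta-2\kappa},\qquad w=\frac{R\tau}\rho=R^{\delta-\kappa}.$$
If $M=R^b$ is the mass of both sets and balls of radius $h$ have mass at most $h^a$, then covering $Y$ by balls of radius $\tau$ and the box by balls of radius $w$ gives
$$R^b\le(\rho/\tau)^{d-1}\tau^a,\qquad R^b\le(s/w)\,w^a ,$$
that is,
$$b\ge(d-1)(1+\kappa)+\delta(a-d+1),\qquad b\ge a\delta-(a+1)\kappa .$$
Add $(a+1)$ times the first to $(d-1)$ times the second; $\kappa$ cancels:
$$(a+d)\,b\ge(d-1)(a+1)+\delta\big[(a+1)(a-d+1)+(d-1)a\big]=(d-1)(a+1)+\delta\,\Delta(a).$$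
This says $\delta\le\delta^*(b,a)$. The rest of the lecture does two things. It shows that this configuration is the worst one, so that $\delta^*$ is an upper bound in general, and it builds a measure out of boxes facing caps in which both inequalities are equalities.

For the upper bound there are two obstacles. The set $Z_{x'}$ depends on $x'$, so there is no common $Y$; and its shape is unknown. Two devices answer them. We replace a common set by a common $(d+1)$-tuple of points, found by Fubini. And inside $Z_{x'}$ we choose a convex set $W$ that is nearly optimal for a functional that balances volume against mass. Then no thin slab of $W$ carries half of the mass in $W$, so a typical $(d+1)$-tuple spans a simplex as large as $W$.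

## The upper bound $\delta^*$: common tuples and polar bodies

Let $d-2<a\le b\le d$, $a>0$, $\Delta(a)>0$ and $\delta>\delta^*(b,a)$. Fix $a'<a$, $b'>b$ close to $a,b$ with $a'>\max(d-2,0)$, $\Delta(a')>0$ and $\delta>\delta^*(b',a')$, where $\delta^*(b',a')>1$. Put $\alpha=a'-(d-1)\in(-1,1)$. Suppose $\mu^*(E_\mu(\delta,\eta))>0$ and take the objects of Lemma 1 with $x=0$. Fix a large integer $N$, put $\kappa=2d\delta/N$, and let $n$ be large depending on $N$. Constants $c_N,C_N$ may depend on $N$; plain $C,c$ do not.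

For $y=(y_1,\dots,y_{d+1})\in(\mathbb R^d)^{d+1}$ let
$$L(y)=\mathrm{conv}\{y_i\}+B(0,\tau),\qquad V(y)=\mathrm{vol}\,L(y),\qquad D(y)=\mathrm{diam}\,L(y)\ge2\tau .$$
For $x'\in X'$ let $G_{x'}$ be the set of $y\in(Z_{x'})^{d+1}$ with
$$V(y)\ge R^{\kappa-1}M\tau^{-\alpha}D(y)^2,\qquad D(y)^{d-1}\ge R^{\kappa}M\tau^{-\alpha}.\tag{4}$$
To see what to expect, consider a cap of width $D$ and height $D^2/R\ge\tau$: it has $M\asymp(D/\tau)^{d-1}\tau^{a'}=D^{d-1}\tau^\alpha$ and convex hull of volume $\asymp D^{d-1}\cdot D^2/R=R^{-1}(M\tau^{-\alpha})D^2$. So, up to constants and $R^\kappa$, both relations in (4) are equalities for caps.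

**Lemma 3.** For $N$ large and then $n$ large, $\nu^{d+1}(G_{x'})\ge(R^\kappa M/2)^{d+1}$ for every $x'\in X'$.

*Proof.* Write $Z=Z_{x'}\subset\tilde A_0\subset B(0,2R)$.

**Step 1: a nearly optimal convex set.** We choose a convex set that keeps most of the mass of $Z$, up to $R^\kappa$, and has little volume. Let $\mathcal K$ be the family of sets $W=W_0+B(0,\tau)$ with $W_0\ne\emptyset$ compact convex, and let $\Psi(W)=\mathrm{vol}(W)\,\nu(Z\cap W)^{-N}$, with value $\infty$ if $\nu(Z\cap W)=0$. Since $\nu\le1$, $\inf\Psi\ge\mathrm{vol}\,B(0,\tau)>0$; and $\Psi(B(0,2R))<\infty$. Choose $W$ with $\Psi(W)\le2\inf\Psi$ and put $m=\nu(Z\cap W)>0$. (To see the effect: if half of the mass of $Z$ sits in a single ball of radius $\tau$, then $\Psi$ of this ball is at most $2^N(\tau/2R)^d$ times $\Psi(B(0,2R))$, which is far smaller, so $B(0,2R)$ is not chosen.) Comparing with $B(0,2R)\in\mathcal K$, $(m/\nu(Z))^N\ge c(\tau/R)^d\ge cR^{d\delta}$. Since $R^{d\delta/N}=R^{\kappa/2}$, for any constant $C_N$ and $n$ large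
$$m\ge c\,n^{-2}R^{\kappa/2}M\ge C_NR^\kappa M.\tag{5}$$
Comparing with an arbitrary set,
$$\nu(Z\cap W')\le m\,\big(2\,\mathrm{vol}\,W'/\mathrm{vol}\,W\big)^{1/N}\qquad(W'\in\mathcal K).\tag{6}$$

**Step 2: a box around $W$.** We want coordinates in which $W$ looks like a unit cube. Let $e_1$ be the direction of a diameter of $W$, $e_2$ the direction of a diameter of the projection of $W$ to $e_1^\perp$, and so on. Let $P\supset W$ be the circumscribed box with axes $e_j$ and sides $D_1=\mathrm{diam}\,W\ge D_2\ge\dots\ge D_d\ge2\tau$; the last inequality holds because $W$ contains a ball of radius $\tau$. Put $V=\prod D_j$. The length of the chord of $W$ in direction $e_1$ is a concave function on the projection of $W$ to $e_1^\perp$, with value $D_1$ at some point. Its integral is at least the volume of the cone of height $D_1$ over the projection, so $\mathrm{vol}(W)\ge\frac1dD_1\mathrm{vol}_{d-1}(\mathrm{proj}_{e_1^\perp}W)$. By induction $V\le d!\,\mathrm{vol}(W)$.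

**Step 3: thin slabs are light.** Let $T:P\to[0,1]^d$ be the normalizing affine map in the coordinates $e_j$. For $\lambda\in(0,1)$ let $p$ be the number of $j$ with $D_j\ge\sqrt d\,\tau/\lambda$; these are the $j\le p$. Let $u$ be a unit vector supported on the coordinates $\le p$, let $q\in\mathbb R$, and let $\Sigma=\{y\in P:|u\cdot Ty-q|\le\lambda\}$. For $|\beta|\le\tau$ we have $\big|\sum_{j\le p}u_j(\beta\cdot e_j)/D_j\big|\le\sqrt d\max_{j\le p}\tau/D_j\le\lambda$, and $\tau/D_j\le\frac12$ for all $j$. So $\Sigma+B(0,\tau)$ corresponds in normalized coordinates to a subset of $[-\frac12,\frac32]^d\cap\{|u\cdot\omega-q|\le2\lambda\}$, and its volume is at most $C\lambda V\le C\lambda\,\mathrm{vol}\,W$. By (6), if $\Sigma\neq\emptyset$, $\nu(Z\cap\Sigma)\le m(C\lambda)^{1/N}$. Fix $\lambda=\lambda(d,N)$ so small that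
$$\nu(Z\cap\Sigma)\le m/2\quad\text{for all such slabs }\Sigma.\tag{7}$$

**Step 4: at least one side is long, that is, $p\ge1$.** If $p=0$, then $W$ lies in a ball of radius $C_N\tau$, so by (2) and (5) $R^\kappa M\le C_N\tau^{a'}$. Since $M\ge R^{b'+\kappa}$ for $n$ large, $R^{b'+2\kappa}\le C_NR^{\delta a'}\le R^{\delta a'-\kappa}$ for $n$ large, so $\delta\le(b'+3\kappa)/a'$. But $\delta>\delta^*(b',a')\ge b'/a'$, because $a'(a'+d)\ge\Delta(a')$. This is a contradiction if $N$ is large, since then $\kappa$ is small.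

**Step 5: lower bounds for $V$ and $D_1$.** Here the roundness of $\tilde A_0$ enters. The set $\{y\in P:|y\cdot e_1|\le\lambda D_1/2\}$ has normalized half-width $\lambda/2$, so by (7) with $u=e_1$ the set $Y=\{y\in Z\cap W:|y\cdot e_1|>\lambda D_1/2\}$ has $\nu(Y)\ge m/2$. Take a maximal $\tau/4$-separated subset of $Y$, with $N_0$ elements. The balls of radius $\tau/8$ about its points have disjoint interiors. Since $\lambda D_1\ge\sqrt d\,\tau\ge\tau$, they lie in the set of $y'$ with
$$|y'\cdot e_1|\ge\lambda D_1/4,\qquad y'\in P+B(0,\tau),\qquad|y'|\in[(k-1)\tau,(k+3)\tau],\quad k=k(0).$$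
The coordinates $y'\cdot e_j$, $j\ge2$, range over a set of measure at most $\prod_{j\ge2}(D_j+2\tau)\le2^{d-1}\prod_{j\ge2}D_j$. Once they are fixed, $(y'\cdot e_1)^2$ lies in an interval of length at most $CR\tau$. As $|y'\cdot e_1|\ge\lambda D_1/4$, $y'\cdot e_1$ lies in a set of length at most $CR\tau/(\lambda D_1)$. Therefore $N_0\tau^d\le C_NR\tau V/D_1^2$. Since $m/2\le\nu(Y)\le CN_0\tau^{a'}$ by (2),
$$V\ge c_N\,m\,D_1^2\,\tau^{-\alpha}R^{-1}.\tag{8}$$
Also $W$ lies in a ball of radius $D_1\ge\tau$, so Lemma 2(b) and (2) give $m\le C(D_1/\tau)^{d-1}\tau^{a'}=CD_1^{d-1}\tau^\alpha$, that is,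
$$D_1^{d-1}\ge c\,m\,\tau^{-\alpha}.\tag{9}$$

**Step 6: typical tuples are as large as $W$.** Let $\pi$ be the projection to the first $p$ normalized coordinates. Consider $y\in(Z\cap W)^{d+1}$ such that for $1\le i\le p$ the point $\pi Ty_{i+1}$ has distance $>\lambda$ from the affine hull of $\pi Ty_1,\dots,\pi Ty_i$. That hull lies in a hyperplane of $\mathbb R^p$, so by (7) the excluded $y_{i+1}$ have mass at most $m/2$, given $y_1,\dots,y_i$. Choosing the points successively, these tuples have $\nu^{d+1}$-measure at least $(m/2)^{d+1}\ge(R^\kappa M/2)^{d+1}$, by (5).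

It remains to check (4) for such $y$. The simplex spanned by $\pi Ty_1,\dots,\pi Ty_{p+1}$ has volume at least $\lambda^p/p!$. Every fiber of $L(y)$ over the projection of $\mathrm{conv}\{y_i\}$ to $\mathrm{span}(e_1,\dots,e_p)$ contains a $(d-p)$-dimensional ball of radius $\tau$. Since $D_j<\sqrt d\,\tau/\lambda$ for $j>p$,
$$V(y)\ge c\lambda^p\Big(\prod_{j\le p}D_j\Big)\tau^{d-p}\ge c_NV .$$
Also $D(y)\le D_1+2\tau\le2D_1$. Since $L(y)\subset P+B(0,\tau)$ and $L(y)$ has extent at most $D(y)$ in direction $e_1$, $V(y)\le D(y)\,2^{d-1}\prod_{j\ge2}D_j$, so $D(y)\ge c_ND_1$. With (8), (9) and then (5),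
$$V(y)\ge c_N\,m\,D(y)^2\tau^{-\alpha}R^{-1}\ge R^{\kappa-1}M\tau^{-\alpha}D(y)^2,\qquad D(y)^{d-1}\ge c_N\,m\,\tau^{-\alpha}\ge R^\kappa M\tau^{-\alpha}.\qquad\square$$

We now finish the proof that $\delta(b,a)\le\delta^*(b,a)$.

**Step 7: a tuple common to many centers.** All tuples lie in $(\tilde A_0)^{d+1}$, whose measure is at most $(Cn^2M)^{d+1}$. By Lemma 3 and Fubini there is $y$ with
$$\nu\{x'\in X':y\in G_{x'}\}\ge\nu(X')\,\frac{(R^\kappa M/2)^{d+1}}{(Cn^2M)^{d+1}}\ge R^{(d+2)\kappa}M ,$$
where the last step uses $\nu(X')\ge C^{-1}n^{-6}M$ and $n$ large. Write $L,V,D$ for $L(y),V(y),D(y)$ with this $y$.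

**Step 8: these centers lie in a polar body.** For these $x'=v$, $|v\cdot(y_i-y_j)|\le8R\tau$ by Lemma 2(a), and $|v|\le R/2$. An element $h\in L-L$ is a difference of two points of $\mathrm{conv}\{y_i\}$ plus a vector of length at most $2\tau$, so $|v\cdot h|\le8R\tau+R\tau=9R\tau$. That is, $v\in H:=9R\tau\,(L-L)^\circ$. By Blaschke–Santaló and $\mathrm{vol}(L-L)\ge2^dV$,
$$\mathrm{vol}(H)\le C(R\tau)^d/V .$$
Since $|h|\le D$ on $L-L$, $H\supset B(0,w)$ with $w=9R\tau/D\le9R/2$. The balls of radius $w/2$ about a maximal $w$-separated subset of $H$ lie in $H+\frac12H=\frac32H$, so $H$ is covered by $C\,\mathrm{vol}(H)w^{-d}$ balls of radius $w$. This is the covering of the box by balls of its smallest width. By (2),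
$$R^{(d+2)\kappa}M\le\nu(H)\le C\frac{(R\tau)^d}Vw^{a'-d}\le C(R\tau)^{a'}\frac{D^{d-a'}}V .$$

**Step 9: exponents.** Insert the first part of (4), using $d-a'-2=-1-\alpha$:
$$M^2R^{(d+3)\kappa}\le C\,R^{a'+1}\tau^{a'+\alpha}D^{-1-\alpha}.$$
Raise to the power $d-1$ and use $1+\alpha>0$ with the second part of (4):
$$M^{2(d-1)+1+\alpha}\le CR^{-C\kappa}R^{(d-1)(a'+1)}\tau^{(d-1)(a'+\alpha)+\alpha(1+\alpha)} .$$
Here $2(d-1)+1+\alpha=a'+d$. Since $d+\alpha=a'+1$, the exponent of $\tau$ is $(d-1)a'+\alpha(d+\alpha)=(d-1)a'+(a'-(d-1))(a'+1)=\Delta(a')$. As $M\ge R^{b'+\kappa}$ for $n$ large, comparing exponents as $n\to\infty$ gives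
$$(a'+d)b'+C\kappa\ge(d-1)(a'+1)+\delta\,\Delta(a'),$$
with $C$ independent of $N$. Let $N\to\infty$: $\delta\le\delta^*(b',a')$, a contradiction. So $\delta(b,a)\le\delta^*(b,a)$ whenever $d-2<a\le b\le d$, $a>0$ and $\Delta(a)>0$. In particular $\delta(a,a)=1$ there. $\blacksquare$

## Boxes facing caps at every scale: the construction

Let $a<b\le d$. We construct $\mu$ in two cases.

- Case I: $a\ge d-1$. For $b_k\in(a,b)$ put $\kappa_k=\frac{(d-1)(b_k-a)}{\Delta(a)}$, $\delta_k=1+\frac{(a+d)(b_k-a)}{\Delta(a)}=\delta^*(b_k,a)$, $x_*=1$, $y_*=d-1$.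
- Case II: $d=2$, $0<a<1$. Put $\kappa_k=\frac{b_k}a-1$, $\delta_k=1+3\kappa_k=\frac{3b_k}a-2$, $x_*=y_*=a$.

In Case I, $\Delta(a)\ge(d-1)^2>0$. The numbers $x_*,y_*$ are the dimensions of the sets of box centers and cap centers; note $x_*,y_*\le a$.

**Step 1: the sizes.** Given $r=r_k\in(0,1)$ set, dropping the index $k$,
$$t=r^\delta,\qquad\rho=r^{1+\kappa},\qquad s=r^{\delta-2\kappa}=\frac{tr^2}{\rho^2},\qquad w=r^{\delta-\kappa}=\frac{tr}\rho .$$
Here $\kappa>0$ and $\delta-2\kappa>1$: in Case I, $\delta-1-2\kappa=\frac{(b_k-a)(a-d+2)}{\Delta(a)}>0$; in Case II, $\delta-1-2\kappa=\kappa$. So, as $r\to0$, the ratios $s/w=r^{-\kappa}$, $r/s$, $r/\rho$, and $\rho/t=r^{-(\delta-1-\kappa)}$ all tend to infinity. The choice of exponents is made so that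
$$\Big(\frac sw\Big)^{x_*}w^a=r^{b_k}=\Big(\frac\rho t\Big)^{y_*}t^a.\tag{10}$$
In Case I the first identity says $a\delta-(a+1)\kappa=b_k$. Indeed
$$a(\delta-1)-(b_k-a)=(b_k-a)\frac{a(a+d)-\Delta(a)}{\Delta(a)}=(b_k-a)\frac{(d-1)(a+1)}{\Delta(a)}=(a+1)\kappa .$$
The second says $(d-1)(1+\kappa)+\delta(a-d+1)=b_k$. Subtracting $a$, this is $(d-1)\kappa+(\delta-1)(a-d+1)=b_k-a$, that is, $(d-1)^2+(a+d)(a-d+1)=\Delta(a)$, which is true by expansion. In Case II both outer terms are $s^a=\rho^a=r^{a(1+\kappa)}=r^{b_k}$.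

**Step 2: one block.** In a ball $B(z,r)$ use coordinates centered at $z$, put $y_0=\frac r2e_1$ and write $\xi=\xi_1e_1+\xi'$. We assume $r$ so small that $s,w,\rho,t\le r/1000$, $s\ge6w$ and $\rho\ge12t$.

*X-centers* are points $\xi=\xi_1e_1$ with $\xi_1\in[0,s]$. In Case I, $\xi_1\in3w\mathbb N_0\cap[0,s]$. In Case II, $\xi_1$ runs over the midpoints of the $2^J$ level-$J$ intervals of the Cantor construction in $[0,s]$ that keeps the two end intervals with ratio $\vartheta=2^{-1/a}<\frac12$, where $J$ is given by $s\vartheta^J\ge6w>s\vartheta^{J+1}$.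

*Y-centers* are points $\varsigma$ of the sphere $|\varsigma|=r/2$ with $\varsigma_1>0$ and the following $\varsigma'$. In Case I, $\varsigma'\in3t\mathbb Z^{d-1}\cap[-\rho/\sqrt d,\rho/\sqrt d]^{d-1}$. In Case II, $\varsigma'$ runs over the analogous Cantor midpoints in $[0,\rho/2]$, with $6t$ in place of $6w$. In both cases $|\varsigma'|\le\rho$.

*X-cells* are the balls $B(\xi,w)$ and *Y-cells* are the balls $B(\varsigma,t)$.

**Lemma 4.** There is $C_*\ge1$ depending only on $d,a$ such that distinct X-centers have distance at least $3w$; for each X-center $\xi$ and $w\le h\le s$, the number of X-centers in $B(\xi,h)$ lies in $[C_*^{-1},C_*]\,(h/w)^{x_*}$; and their total number $N_X$ lies in $[C_*^{-1},C_*]\,(s/w)^{x_*}$. The same holds for Y-centers with $(t,\rho,y_*)$ in place of $(w,s,x_*)$ and total $N_Y$.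

*Proof.* *X-centers, Case I.* A progression of step $3w$ has at most $\frac{2h}{3w}+1\le C\frac hw$ points in $[\xi_1-h,\xi_1+h]$. On the side of $\xi_1$ facing the farther end of $[0,s]$ there is room $h/2$ up to an error of one step, which costs only a constant because $\xi$ itself is counted; so the number is at least $ch/w$. The total is $\lfloor s/3w\rfloor+1$.

*X-centers, Case II.* Midpoints of distinct level-$J$ intervals are at distance at least $s\vartheta^J\ge6w$. Let $s\vartheta^{j+1}<h\le s\vartheta^j$ with $j\le J$. Then $B(\xi,h)$ meets at most $4$ level-$j$ intervals, each containing $2^{J-j}$ centers, and if $j<J$ it contains a level-$(j+1)$ interval, with $2^{J-j-1}$ centers. Since $\vartheta^a=\frac12$ and $s\vartheta^J\in[6w,6w/\vartheta)$, $2^{J-j}=(\vartheta^j/\vartheta^J)^a$ is comparable to $(h/w)^a$. If $j=J$, or if $w\le h\le s\vartheta^{J+1}<6w$, the count is between $1$ and $4$ and $h/w$ is bounded. The total is $2^J$, comparable to $(s/w)^a$.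

*Y-centers.* On $|\varsigma'|\le\rho\le r/1000$, $\varsigma'\mapsto\varsigma_1=(r^2/4-|\varsigma'|^2)^{1/2}$ has gradient of norm at most $|\varsigma'|/\varsigma_1\le1$. So distances between Y-centers are between the distances of the $\varsigma'$ and twice those distances. The counts for the $\varsigma'$ are as before: in Case I products of $d-1$ one-dimensional counts, in Case II the Cantor count in $[0,\rho/2]$. For $h\in[\rho/2,\rho]$ the count in $B(\varsigma,h)$ is between a constant multiple of the total and the total. $\square$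

With $s,w,\rho,t\le r/1000$ the cells of a block satisfy the following. The X-cells lie in $B(z,r/500)$. For $y$ in a Y-cell, $\big||y|-\frac r2\big|\le t$, $|y'|\le\rho+t\le2\rho$, and since $\frac r2-\varsigma_1=\frac{|\varsigma'|^2}{r/2+\varsigma_1}\le\frac{2\rho^2}r$,
$$\Big|y_1-\frac r2\Big|\le t+\frac{2\rho^2}r ,\tag{11}$$
so $|y-y_0|\le r/100$. Hence all cells lie in $B(z,0.6r)$, cells are pairwise disjoint, X- and Y-cells are at distance greater than $r/4$, and the union of all cells has diameter less than $r$.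

**Step 3: the measure.** Let $b_k\uparrow b$ with $a<b_k<b$, $\varepsilon_k=1/k$, $\theta_k=2^{-d/b_k}$. As $b_k<d$, $\theta_k<\frac12$; the Cantor construction with $2^d$ maps of ratio $\theta_k$ has dimension $b_k$, since $2^d\theta_k^{b_k}=1$. Let $\mathcal C_1$ consist of the ball of radius $\frac12$ inscribed in $[0,1]^d$, with mass $1$. Given the finite family $\mathcal C_{k-1}$ ($k\ge2$) and a small $r_k$, do the following in each $\mathcal C\in\mathcal C_{k-1}$, of radius $u$.

- Inscribe a cube of side $\ell=2u/\sqrt d$ and perform $q$ steps of the Cantor construction keeping the $2^d$ corner subcubes with ratio $\theta_k$, where $\ell\theta_k^q\in[2r_k,2r_k/\theta_k)$.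
- At the center $z$ of each of the $2^{dq}$ resulting disjoint cubes put the ball $B(z,r_k)$, which fits in the cube, with mass $\mu_r=\mu(\mathcal C)2^{-dq}=\mu(\mathcal C)\theta_k^{b_kq}$.
- In each $B(z,r_k)$ insert the block. Give mass $\frac1k\mu_r$ to its X-cells, equally divided, and $(1-\frac1k)\mu_r$ to its Y-cells, equally divided.

The cells form $\mathcal C_k$. The masses are consistent and the radii tend to $0$, so this defines a probability measure $\mu$ on $[0,1]^d$ with support $\bigcap_k\bigcup_{\mathcal C\in\mathcal C_k}\mathcal C$. Balls $B(z,r_k)$ of different blocks have disjoint interiors, so cells of $\mathcal C_k$ in different blocks are at distance at least $2r_k-1.2r_k=0.8r_k$.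

**Lemma 5.** There is $C_k\ge1$ depending only on $d,a,b_k$ such that for $\mathcal C\in\mathcal C_{k-1}$ of radius $u$, $x\in\mathcal C\cap\mathrm{supp}\,\mu$ and $r_k\le h\le u$,
$$C_k^{-1}\mu(\mathcal C)(h/u)^{b_k}\le\mu(B(x,h))\le C_k\,\mu(\mathcal C)(h/u)^{b_k},\qquad C_k^{-1}\le\frac{\mu_r}{\mu(\mathcal C)(r_k/u)^{b_k}}\le C_k .\tag{12}$$

*Proof.* The last claim follows from $\mu_r=\mu(\mathcal C)\theta_k^{b_kq}$ and the choice of $q$.

*Upper bound.* First, $B(x,h)$ meets a bounded number of cells $\mathcal C'$ of $\mathcal C_{k-1}$, all of the same radius and mass as $\mathcal C$. For $k=2$ there is one cell. For $k>2$, cells of another block or of the other type are at distance more than $r_{k-1}/4>u$ from $\mathcal C$. Cells of the same type in the same block that meet $B(x,h)$ have centers within $3u$ of the center of $\mathcal C$ and are $3u$-separated by Lemma 4. Now if $\ell\theta_k^{j+1}<h\le\ell\theta_k^j$ with $j<q$, $B(x,h)$ meets at most $4^d$ level-$j$ cubes in each $\mathcal C'$, each of mass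 $\mu(\mathcal C)\theta_k^{b_kj}\le C_k\mu(\mathcal C)(h/u)^{b_k}$. If $h\le\ell\theta_k^q$, it meets at most $4^d$ level-$q$ cubes in each $\mathcal C'$, each of mass $\mu_r$, and $h\ge r_k$. If $h>\ell$, then $h/u>2/\sqrt d$ and the bound is trivial.

*Lower bound.* Let $x$ lie in the block ball $B(z,r_k)$. If some $j\in\{0,\dots,q\}$ satisfies $2\sqrt d\,\ell\theta_k^j\le h$, take the minimal one. The level-$j$ cube containing $z$ also contains $B(z,r_k)\ni x$ and has diameter less than $h$, so $\mu(B(x,h))\ge\mu(\mathcal C)\theta_k^{b_kj}$. If $j=0$ this is at least $\mu(\mathcal C)(h/u)^{b_k}$; if $j>0$, then by minimality $\theta_k^j>\theta_kh/(2\sqrt d\,\ell)=\theta_kh/(4u)$. If there is no such $j$, then $h<2\sqrt d\,\ell\theta_k^q\le4\sqrt d\,r_k/\theta_k$, and $\mu(B(x,h))\ge\mu(B(x,r_k))\ge\mu_r$, because $x$ lies in the union of the cells in $B(z,r_k)$, which has diameter less than $r_k$. $\square$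

**Step 4: choice of $r_k$.** The constants $C_*$, $C_k$, $C_{k+1}$ are known in advance, and $\mathcal C_{k-1}$ is finite. Choose $r_k$ so small that

- $s,w,\rho,t\le r_k/1000$, $s\ge6w$, $\rho\ge12t$, and $r_k\le u/\sqrt d$ for all radii $u$ occurring in $\mathcal C_{k-1}$ (so that $q$ exists; since $u\le r_{k-1}/1000$ for $k>2$, also $r_k\to0$);
- $(100^d\,k\,C_*C_kC_{k+1})^{10}\le r_k^{-\varepsilon_k}$;
- every $\mu_r$ lies in $[r_k^{b_k+\varepsilon_k},r_k^{b_k-\varepsilon_k}]$, which is possible by the last part of (12).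

An X-cell has mass $\frac1k\mu_r/N_X$ and a Y-cell has mass $(1-\frac1k)\mu_r/N_Y$. By (10), Lemma 4 and the last two items, each $\mathcal C\in\mathcal C_k$, of radius $u\in\{w_k,t_k\}$, satisfies
$$u^ar_k^{2\varepsilon_k}\le\mu(\mathcal C)\le u^ar_k^{-2\varepsilon_k}.\tag{13}$$

## Local dimensions of the constructed measure

We show that at every $x\in\mathrm{supp}\,\mu$ the lower local dimension is $a$ and the upper local dimension is $b$. Let $\mathcal C\in\mathcal C_k$ be the cell of $x$, with $k$ large, and write $r=r_k$, $\varepsilon=\varepsilon_k$. Put $(u,v,g)=(w,s,x_*)$ if $\mathcal C$ is an X-cell and $(u,v,g)=(t,\rho,y_*)$ if it is a Y-cell. Then $u\le v\le r/1000$, $g\le a$, and (10) reads $(v/u)^gu^a=r^{b_k}$. We cover all $h\in[r_{k+1},r_k]$.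

**Step 1: $r_{k+1}\le h\le u$.** This is the Cantor regime inside $\mathcal C$. By Lemma 5 at stage $k+1$, (13), $C_{k+1}\le r^{-\varepsilon}$ and $u\le r$,
$$\mu(B(x,h))\le u^{a-3\varepsilon}(h/u)^{b_{k+1}}\le h^{a-3\varepsilon},\qquad\mu(B(x,h))\ge u^{a+3\varepsilon}(h/u)^{b_{k+1}}\ge h^{b_{k+1}},$$
the first because $b_{k+1}>a-3\varepsilon$, the last once $b_{k+1}\ge a+3\varepsilon_k$, which holds for $k$ large.

**Step 2: $u\le h\le v$.** Here $B(x,h)$ counts cells of one type in one block: since $h\le r/1000$, no others meet it. Let $\xi$ be the center of $\mathcal C$.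

*Upper bound.* Cells meeting $B(x,h)$ have centers in $B(\xi,h+2u)\subset B(\xi,3h)$. By Lemma 4 (using the total number if $3h>v$) there are at most $3^dC_*(h/u)^g$ of them. So by (13), $\mu(B(x,h))\le r^{-3\varepsilon}(h/u)^gu^a\le r^{-3\varepsilon}h^a\le h^{a-3\varepsilon}$, using $g\le a$ and $h\le r$.

*Lower bound.* If $h\ge4u$, all cells with centers in $B(\xi,h/2)$ are contained in $B(x,h)$, and there are at least $C_*^{-1}(h/2u)^g$ of them. If $h<4u$, Step 1 of this section at radius $u$, in the form of (12), gives $\mu(B(x,h))\ge\mu(B(x,u))\ge C_{k+1}^{-1}\mu(\mathcal C)$. In both cases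
$$\mu(B(x,h))\ge r^{4\varepsilon}(h/u)^gu^a.\tag{14}$$
Now $\log\big((h/u)^gu^a\big)$ and $\log h^{b_k}$ are affine in $\log h$. At $h=u$ we have $u^a\ge u^{b_k}$, and at $h=v$ we have $(v/u)^gu^a=r^{b_k}\ge v^{b_k}$. So $(h/u)^gu^a\ge h^{b_k}$ in between, and $\mu(B(x,h))\ge r^{4\varepsilon}h^{b_k}\ge h^{b_k+4\varepsilon}$.

**Step 3: $v\le h\le r$.** Here the ball grows without meeting essentially more mass. By (12) at $h=r$ and $C_k^2\le r^{-\varepsilon}$, $\mu(B(x,h))\le\mu(B(x,r))\le C_k^2\mu_r\le r^{b_k-2\varepsilon}$. Since $r^{b_k}=(v/u)^gu^a\le v^a\le h^a$, we get $\mu(B(x,h))\le h^{a-2\varepsilon}$. By (14) at $h=v$, $\mu(B(x,h))\ge r^{b_k+4\varepsilon}\ge h^{b_k+4\varepsilon}$.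

**Step 4: equality.** Steps 1–3 show that every lower local dimension is at least $a$ and every upper local dimension is at most $b$. For all large $k$, with $\mathcal C$ of radius $u=u_k$, (13) gives $\mu(B(x,2u))\ge\mu(\mathcal C)\ge u^{a+2\varepsilon_k}$, and Step 3 gives $\mu(B(x,r_k))\le r_k^{b_k-2\varepsilon_k}$. So they equal $a$ and $b$ at every $x\in\mathrm{supp}\,\mu$. Hence $\underline{\dim}(\mu)=a$ and $\overline{\dim}(\mu)=b$; as $a>0$, there are no atoms.

## The annuli of the constructed measure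

**Step 1: almost every point is in infinitely many boxes.** Let $\mathcal X_k$ be the set of points of $\mathrm{supp}\,\mu$ in X-cells of $\mathcal C_k$. Conditionally on each cell of $\mathcal C_{k-1}$ it has probability $1/k$, and $\mathcal X_2,\dots,\mathcal X_{k-1}$ are determined by the cell of $\mathcal C_{k-1}$. So the events $\mathcal X_k$ are independent with $\sum_k\mu(\mathcal X_k)=\infty$. By the second Borel–Cantelli lemma, $\mu$-a.e. $x$ lies in infinitely many $\mathcal X_k$.

**Step 2: from a point of the box, the cap lies in a thin annulus.** This is the computation of the first section. Let $x\in\mathcal X_k$ belong to the block of $B(z,r)$, with coordinates centered at $z$; then $|x_1|\le2s$ and $|x'|\le w$. Let $y$ be in a Y-cell of this block; then $|y'|\le2\rho$, (11) holds, and $\big||y|^2-\frac{r^2}4\big|\le2rt$. Therefore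
$$\big||x-y|^2-|x-y_0|^2\big|\le\big||y|^2-|y_0|^2\big|+2|x\cdot(y-y_0)|\le2rt+2\Big(2s\Big(t+\frac{2\rho^2}r\Big)+2w\rho\Big)\le18rt,$$
since $s\rho^2=tr^2$, $w\rho=tr$ and $s\le r$: the terms are $2rt$, $4st\le4rt$, $8s\rho^2/r=8rt$ and $4w\rho=4rt$. Put $R_x=|x-y_0|\in[r/3,0.6r]$. Dividing by $|x-y|+R_x\ge r/3$, we get $\big||x-y|-R_x\big|\le54t$.

**Step 3: the property $P_\mu$.** Let $r_x=R_x+54t\le0.7r$. Then $B(x,r_x)\subset B(z,r)$, and $\mu(B(z,r))=\mu_r$. Let $1\le\delta'<\lim_k\delta_k$, where the limit is $\delta^*(b,a)$ in Case I and $\frac{3b}a-2$ in Case II. For $k$ large, $r_x^{\delta'}\ge(r_k/3)^{\delta'}>108\,r_k^{\delta_k}=108t$, so $A(x,r_x,\delta')$ contains all Y-cells of the block, and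
$$\mu(A(x,r_x,\delta'))\ge\Big(1-\frac1k\Big)\mu(B(z,r))\ge\Big(1-\frac1k\Big)\mu(B(x,r_x)) .$$
Hence, for every $\eta\in(0,1)$ and $\mu$-a.e. $x$, $P_\mu(x,r_x,\delta',\eta)$ holds at scales tending to $0$, that is, $\mu(E_\mu(\delta',\eta))=1$. So no $\delta\in[1,\lim_k\delta_k)$ is admissible in Definition 3: choose $\delta'\in(\delta,\lim_k\delta_k)$. This gives $\delta(b,a)\ge\lim_k\delta_k$ in both cases.

**Step 4: Theorems B and C.** For $d-1\le a<b\le d$, Case I and the upper bound $\delta^*$ give $\delta(b,a)=\delta^*(b,a)$. For $a=b\ge d-1$ the upper bound is $1$ and $\delta(a,a)\ge1$ by definition. The second sentence of Theorem B is the upper bound already proved. For $d=2$ and $a\ge1$ this is the second formula of Theorem C. For $d=2$ and $0<a<b$, $a<1$, combine Case II with Proposition 1; for $a=b\le1$, Proposition 1 gives $\delta(a,a)\le1$; and for $a=1$ the two formulas agree, both being $3b-2$. In particular, for $d-1<a<b\le d$,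
$$\delta(b,a)=1+\frac{(a+d)(b-a)}{a^2+a-(d-1)}<1+\frac{b-a}{a-(d-1)}=\frac{b-(d-1)}{a-(d-1)} .\qquad\blacksquare$$
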